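\title{Character sums over elements of a finite unitary group with fixed space of given dimension}

\begin{abstract}
For every irreducible character $\chi$ of the finite unitary group $\mathrm{GU}_n(q)$ we compute the polynomial $\sum_g\chi(g)X^{\dim\ker(g-1)}$. When the Lusztig--Srinivasan parameter of $\chi$ is empty at the trivial character of $\mathrm{GU}_1(q)$, the polynomial equals $\chi(1)\prod_{i=0}^{n-1}(X-(-q)^i)$; this proves a conjecture posed in a paper of Lewis and Vinroot for primary characters. In general the polynomial, divided by $\chi(1)$, depends only on $q$, $n$ and the partition $\mu$ that the parameter assigns to the trivial character, and its coefficient of $X^{n-1}$ already detects whether $\mu$ is empty. The proof realizes the class function $g\mapsto(-q)^{j\dim\ker(g-1)}$ in the $\ell$-adic cohomology of an Artin--Schreier cover of the space of $n\times j$ matrices and pairs it geometrically with Deligne--Lusztig characters.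
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $q=p^e$ be a power of a prime $p$, let $n\ge1$, and let $G=\mathrm{GU}_n(q)$ be the group of $n\times n$ matrices over $\mathbb{F}_{q^2}$ that preserve a fixed nondegenerate Hermitian form on $V=\mathbb{F}_{q^2}^n$. For $g\in G$ let
\[
f(g)=\dim_{\mathbb{F}_{q^2}}\ker(g-1)
\]
be the dimension of the fixed space of $g$. The elements whose fixed space has codimension $k$ form a union of conjugacy classes, so their sum is central in $\mathbb{C}G$ and acts in the irreducible representation with character $\chi$ by the scalar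
\[
\omega_\chi(k)=\sum_{g\in G:\ f(g)=n-k}\frac{\chi(g)}{\chi(1)}\qquad(0\le k\le n).
\]
These scalars govern factorizations with prescribed fixed spaces. The coefficient of $g$ in a central element that acts by the scalars $\omega_\chi$ is $|G|^{-1}\sum_\chi\chi(1)\chi(g^{-1})\omega_\chi$, so the number of ways to write $g=g_1\cdots g_m$ with $f(g_i)=n-k_i$ is $|G|^{-1}\sum_\chi\chi(1)\chi(g^{-1})\prod_i\omega_\chi(k_i)$. This paper determines $\omega_\chi(k)$ for all $\chi$ and $k$.

Throughout, $Q=-q$ and $K=\overline{\mathbb{F}}_q$. We recall how the irreducible characters of $G$ are labeled. For $d\ge1$ let $M_d=\{x\in K^\times: x^{Q^d}=x\}$, a cyclic group of order $|Q^d-1|$; in particular $M_1=\{x:x^{q+1}=1\}=\mathrm{GU}_1(q)$. If $d\mid d'$, then $M_d\subseteq M_{d'}$ and the norm $N_{d',d}(x)=x^{(Q^{d'}-1)/(Q^d-1)}$ maps $M_{d'}$ onto $M_d$. Let $\widehat{M}$ be the direct limit of the character groups $\widehat{M}_d$ along the maps $\xi\mapsto\xi\circ N_{d',d}$, let $\Theta$ be the set of orbits of the map $\xi\mapsto\xi^{Q}$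 on $\widehat{M}$, and let $|\phi|$ be the size of the orbit $\phi$. The irreducible characters $\chi^\lambda$ of $G$ are in bijection with the functions $\lambda$ from $\Theta$ to partitions such that $\sum_\phi|\phi|\,|\lambda(\phi)|=n$. This is the parametrization of Lusztig and Srinivasan \cite{LS}, the Ennola-dual analogue of Green's parametrization for $\mathrm{GL}_n(q)$; the formula for $\chi^\lambda$ is recalled in \eqref{eq:LS}. Let $\mathbf{1}$ be the trivial character of $M_1$. The characters whose parameter is supported on the orbit $\{\mathbf{1}\}$ are the unipotent ones, and we normalize so that the trivial character of $G$ has $\lambda(\{\mathbf{1}\})=(n)$. A character is \emph{primary} if its parameter is supported on a single orbit $\phi$.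

Let $\binom{n}{k}_x=\prod_{i=0}^{k-1}(1-x^{n-i})/(1-x^{i+1})$ be the Gaussian binomial coefficient. The conjecture, posed in \cite{LV}, is that for every primary irreducible character $\chi$ of $G$ supported on an orbit $\phi\ne\{\mathbf{1}\}$,
\begin{equation}\label{eq:conj}
\omega_\chi(k)=(-1)^k\,Q^{\binom{k}{2}}\binom{n}{k}_{Q}\qquad\text{for all }0\le k\le n.
\end{equation}
For $k=0$ only the identity contributes and both sides equal $1$.

\subsection{Results}
For a class function $\chi$ on $G$ put
\[
P_\chi(X)=\sum_{g\in G}\chi(g)X^{f(g)}.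
\]
This polynomial is linear in $\chi$, has degree at most $n$, and has $\chi(1)$ as its coefficient of $X^n$, because only $g=1$ has $f(g)=n$. For irreducible $\chi$ the coefficient of $X^{n-k}$ is $\chi(1)\omega_\chi(k)$. The $q$-binomial theorem
\[
\prod_{i=0}^{n-1}(X-x^i)=\sum_{k=0}^n(-1)^kx^{\binom{k}{2}}\binom{n}{k}_xX^{n-k}
\]
is an identity in $\mathbb{Z}[x,X]$; at $x=Q$ it shows that \eqref{eq:conj} says exactly that $P_\chi(X)/\chi(1)$ is the product on the left.

\begin{theorem}\label{thm:A}
Let $\chi=\chi^\lambda$ be an irreducible character of $G$ with $\lambda(\{\mathbf{1}\})=\varnothing$. Then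
\[
P_\chi(X)=\chi(1)\prod_{i=0}^{n-1}(X-Q^i);
\]
equivalently, \eqref{eq:conj} holds. In particular the conjecture is true.
\end{theorem}

For a partition $\nu$ and a box $\square$ of its diagram, let $h(\square)$ be the hook length and $c(\square)$ the content (column index minus row index). Put $n(\nu)=\sum_i(i-1)\nu_i$ and
\[
\sigma_\nu=Q^{n(\nu)}\prod_{\square\in\nu}\bigl(1-Q^{h(\square)}\bigr)^{-1},
\]
a nonzero rational number, with $\sigma_\varnothing=1$. Recall that $\mu/\nu$ is a \emph{horizontal strip} if $\mu_1\ge\nu_1\ge\mu_2\ge\nu_2\ge\cdots$.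

\begin{theorem}\label{thm:B}
Let $\chi=\chi^\lambda$ be an irreducible character of $G$ and $\mu=\lambda(\{\mathbf{1}\})$. Then
\[
\frac{P_\chi(X)}{\chi(1)}=\sum_{\nu}Q^{\binom{n}{2}-\binom{m}{2}}\,\frac{\sigma_\nu}{\sigma_\mu}\prod_{i=0}^{m-1}(X-Q^i),\qquad m=n-|\mu|+|\nu|,
\]
where $\nu$ runs over the partitions such that $\mu/\nu$ is a horizontal strip. In particular $P_\chi(X)/\chi(1)$ depends only on $q$, $n$ and $\mu$.
\end{theorem}

For example, if $\mu=(1)$, then $\nu=(1)$ contributes $\prod_{i<n}(X-Q^i)$ and $\nu=\varnothing$ contributes $Q^{n-1}(1-Q)\prod_{i<n-1}(X-Q^i)$. The sum is $(X-Q^n)\prod_{i<n-1}(X-Q^i)$: the last root has moved from $Q^{n-1}$ to $Q^n$.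

\begin{theorem}\label{thm:C}
Let $\chi$ and $\mu$ be as in Theorem~\ref{thm:B}. Then
\[
\omega_\chi(1)=-\frac{1-Q^n}{1-Q}+(1-Q)\,Q^{n-1}\sum_{\square\in\mu}Q^{c(\square)}.
\]
Consequently the following are equivalent: \textup{(i)} the identity in \eqref{eq:conj} holds for all $k$; \textup{(ii)} it holds for $k=1$; \textup{(iii)} $\mu=\varnothing$.
\end{theorem}

In the convention where the trivial character of $G$ is labeled by $(1^n)$, one transposes $\mu$ in Theorems~\ref{thm:B} and~\ref{thm:C}.

\subsection{Small cases}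
For $n=1$ we have $G=M_1$, and $P_\xi(X)=X+\sum_{g\ne1}\xi(g)$ equals $X-1$ for $\xi\ne\mathbf{1}$ and $X+q=X-Q$ for $\xi=\mathbf{1}$. So the orbit $\{\mathbf{1}\}$ must be excluded from \eqref{eq:conj}.

For $n=2$ consider the elements $g$ whose fixed space is a line $L$. Of the $q^2+1$ lines, $q+1$ are isotropic. If $L$ is one of the $q^2-q$ others, $g$ acts on $L^\perp$ by a scalar $\zeta\in M_1\setminus\{1\}$ and $\det g=\zeta$. If $L=\mathbb{F}_{q^2}v$ is isotropic, then $L^\perp=L$, so $g$ acts trivially on $V/L$ and is a transvection $w\mapsto w+a\langle v,w\rangle v$; it is unitary exactly when $a+a^q=0$, which leaves $q-1$ choices $a\neq0$, all with $\det g=1$. For the trivial character this gives $\omega(1)=q(q^2-q)+(q^2-1)=q^3-1$, and Theorem~\ref{thm:C} with $\mu=(2)$ gives $-(1+Q)+(1-Q)Q(1+Q)=q^3-1$. For $\chi=\xi\circ\det$ with $\xi\ne\mathbf{1}$, which is primary with orbit $\{\xi\}$ (Example~\ref{ex:det}), we get $\omega_\chi(1)=-(q^2-q)+(q^2-1)=q-1$, and then $\omega_\chi(2)=-q$ because $\sum_g\chi(g)=0$. Hence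 $P_\chi(X)=X^2+(q-1)X-q=(X-1)(X-Q)$.

\subsection{The method}\label{sec:method}
Since $P_\chi$ has degree at most $n$ and known top coefficient, Theorem~\ref{thm:A} is equivalent to $P_\chi(Q^j)=0$ for $j=0,\dots,n-1$. The general linear group shows why one expects such zeros. For $g\in\mathrm{GL}_n(q)$ the number $q^{jf(g)}$ counts the matrices $A\in\mathrm{Mat}_{n\times j}(\mathbb{F}_q)$ with $gA=A$. For a nontrivial character $\xi$ of $\mathbb{F}_q^\times$,
\[
\sum_{g\in\mathrm{GL}_n(q)}\xi(\det g)\,q^{jf(g)}=\sum_A\ \sum_{g:\ gA=A}\xi(\det g).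
\]
If $j<n$, the columns of $A$ lie in a hyperplane, so the stabilizer of $A$ contains elements of every determinant and the inner sum vanishes. The generating polynomial of $\xi\circ\det$ is therefore $\prod_{i<n}(X-q^i)$, and Theorem~\ref{thm:A} has the shape obtained by substituting $-q$ for $q$.

For the unitary group this argument reaches only half of the points: the action of $G$ on $\mathrm{Mat}_{n\times j}(\mathbb{F}_{q^2})$ has $q^{2jf(g)}=Q^{2jf(g)}$ fixed points. For odd $j$ the function $Q^{jf(g)}$ takes negative values and counts no fixed points. We replace fixed-point counts by Lefschetz numbers in $\ell$-adic cohomology. Section~\ref{sec:model} constructs a variety $Z_j$ with a $G$-action that realizes $Q^{jf(g)}$. Every irreducible character is a linear combination of Deligne--Lusztig characters $R_w^\theta$, which are themselves built from Lefschetz numbers on a variety $\tilde X_w$. The inner product of $R_w^\theta$ with $Q^{jf}$ is then an average of Lefschetz numbers of torus elements on the quotient $G\backslash(\tilde X_w\times Z_j)$,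 which has explicit equations. Section~\ref{sec:pairing} cuts this quotient into pieces, first by hand for $n=2$; the condition $j<n$ enters, as above, through the rank of $A$. Theorems~\ref{thm:A}, \ref{thm:B} and~\ref{thm:C} follow in Sections~\ref{sec:DLpoly}, \ref{sec:B} and~\ref{sec:C}.

\section{Lefschetz numbers and Deligne--Lusztig characters}\label{sec:background}

\subsection{The unitary group as a fixed-point group}
For a matrix $A$ over $K$ let $A^\dagger$ be the transpose of the matrix obtained by raising all entries of $A$ to the $q$-th power; then $(AB)^\dagger=B^\dagger A^\dagger$. All nondegenerate Hermitian forms on $V$ are equivalent, so we take $\langle v,w\rangle=v^\dagger w$, and we use this formula for all $v,w\in K^n$. Let $\mathbf{G}=\mathrm{GL}_n(K)$ and $F(g)=(g^\dagger)^{-1}$, so that $G=\mathbf{G}^F$. Let $F_0$ raise all coordinates to the power $q^2$; on $\mathbf{G}$ we have $F^2=F_0$. On $K^n$ the pairing is additive in each variable, satisfies $\langle xv,x'w\rangle=x^qx'\langle v,w\rangle$, is $G$-invariant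 since $g^\dagger g=1$, and satisfies
\begin{equation}\label{eq:herm}
\langle v,w\rangle^q=\sum_i v_i^{q^2}w_i^q=\langle w,F_0v\rangle .
\end{equation}

\subsection{Lefschetz numbers}
Fix a prime $\ell\ne p$ and an isomorphism $\overline{\mathbb{Q}}_\ell\cong\mathbb{C}$. For an automorphism $\gamma$ of finite order of a quasi-projective variety $X$ over $K$, the \emph{Lefschetz number}
\[
\mathcal{L}(\gamma,X)=\sum_i(-1)^i\operatorname{tr}\bigl(\gamma^*\mid H^i_c(X,\overline{\mathbb{Q}}_\ell)\bigr)
\]
is an integer. If $X$ is finite it is the number of fixed points of $\gamma$. We use the following properties; see \cite{DL} and \cite[Ch.~10]{DM}.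
\begin{enumerate}
\item[(L1)] $\mathcal{L}(\gamma,\cdot)$ is additive over finite partitions of $X$ into locally closed $\gamma$-stable pieces.
\item[(L2)] If $\gamma=su=us$ with $s$ of order prime to $p$ and $u$ of $p$-power order, then $\mathcal{L}(\gamma,X)=\mathcal{L}(u,X^s)$.
\item[(L3)] If a finite group $\Gamma$ acts on $X$ and commutes with $\gamma$, then $H_c^*(X/\Gamma)=H_c^*(X)^\Gamma$ and $\mathcal{L}(\gamma,X/\Gamma)=|\Gamma|^{-1}\sum_{\gamma'\in\Gamma}\mathcal{L}(\gamma\gamma',X)$.
\item[(L4)] $H_c^*(X\times X')=H_c^*(X)\otimes H_c^*(X')$, so $\mathcal{L}(\gamma\times\gamma',X\times X')=\mathcal{L}(\gamma,X)\mathcal{L}(\gamma',X')$. For an affine space, $\mathcal{L}(\gamma,\mathbb{A}^N)=1$.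
\item[(L5)] A connected algebraic group acting on $X$ acts trivially on $H_c^*(X)$.
\item[(L6)] If $X$ and $\gamma$ are defined over a finite field with Frobenius map $\mathrm{Fr}$, then $|X^{\gamma\mathrm{Fr}}|=\sum_i(-1)^i\operatorname{tr}((\gamma\mathrm{Fr})^*\mid H_c^i(X))$.
\end{enumerate}

Fix a nontrivial character $\psi$ of the additive group $\mathbb{F}_p$. If $\mathbb{F}_p$ acts on $X$, let $H_c^*(X)_\psi$ be the subspace on which each $a^*$ acts as $\psi(a)$; it is the image of the projector $\frac1p\sum_a\psi(a)^{-1}a^*$. If $\gamma$ commutes with $\mathbb{F}_p$, its alternating trace on this subspace is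
\[
\mathcal{L}_\psi(\gamma,X)=\frac1p\sum_{a\in\mathbb{F}_p}\psi(a)^{-1}\mathcal{L}(\gamma a,X).
\]
Properties (L1) and (L2) hold verbatim for $\mathcal{L}_\psi$; for (L2), note that $ua$ has $p$-power order. Two evaluations recur:
\begin{equation}\label{eq:basic}
\mathcal{L}_\psi(1,\mathbb{F}_p)=1,\qquad \mathcal{L}_\psi(\gamma,X)=0\ \text{ if }\mathcal{L}(\gamma a,X)\text{ does not depend on }a .
\end{equation}
In the first, $\mathbb{F}_p$ acts on itself by translation, so $\mathcal{L}(a,\mathbb{F}_p)$ is $p$ for $a=0$ and $0$ otherwise; the second holds because $\sum_a\psi(a)^{-1}=0$. Finally we need Weil's theorem on Artin--Schreier curves.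
\begin{enumerate}
\item[(L7)] Let $\varphi\in\mathbb{F}_{q^2}[x]$ have degree $D$ prime to $p$, and let $\mathbb{F}_p$ act on the curve $y^p-y=\varphi(x)$ by $y\mapsto y+a$. Then the $\psi$-part of its cohomology lies in $H^1_c$, has dimension $D-1$, and the eigenvalues of $F_0^*$ on it have absolute value $q$.
\end{enumerate}

\subsection{Tori and Deligne--Lusztig characters}
Let $\mathbf{T}\subset\mathbf{G}$ be the diagonal torus, on which $F(t)=t^{Q}$, and let $\mathbf{U}$ be the upper unitriangular group. For $w\in S_n$ let $\dot w$ be the permutation matrix with $\dot we_r=e_{w(r)}$. By Lang's theorem, every $F$-stable maximal torus is $x_0\mathbf{T}x_0^{-1}$ with $x_0^{-1}F(x_0)=\dot w$ for some $w$, and conjugation by $x_0$ identifies its group of $F$-fixed points with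
\[
T_w=\{t\in\mathbf{T}:\dot wF(t)=t\dot w\}=\{t\in\mathbf{T}:t_{w(r)}=t_r^{Q}\text{ for all }r\}.
\]
Let $\mathcal{O}(w)$ be the set of cycles of $w$, viewed as subsets of $\{1,\dots,n\}$. Choosing one index $r$ in each cycle $O$ and recording $t_r$ gives an isomorphism $T_w\cong\prod_{O}M_{|O|}$, and a character of $T_w$ factors as $\theta=\bigotimes_O\theta_O$ with $\theta_O\in\widehat{M}_{|O|}$. Another choice of $r$ replaces $\theta_O$ by another member of its orbit, so the set
\[
\mathcal{N}(\theta)=\{O\in\mathcal{O}(w):\theta_O\ne1\}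
\]
is well defined. Since $z\mapsto z^Q$ is injective on $K^\times$, on each cycle either all $t_r$ equal $1$ or none does.

The Deligne--Lusztig character attached to the torus $x_0\mathbf{T}x_0^{-1}$ and to $\theta$ is defined from the variety of all $g$ with $g^{-1}F(g)$ in the unipotent radical of a Borel subgroup containing the torus, and it does not depend on that Borel subgroup \cite{DL}. Taking the radical $x_0\mathbf{U}x_0^{-1}$ and substituting $x=gx_0$, we get
\begin{equation}\label{eq:DL}
R_w^\theta(g)=\frac1{|T_w|}\sum_{t\in T_w}\theta(t)^{-1}\mathcal{L}\bigl((g,t),\tilde X_w\bigr),\qquad \tilde X_w=\{x\in\mathbf{G}:x^{-1}F(x)\in\mathbf{U}\dot w\},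
\end{equation}
where $(g,t)$ acts by $x\mapsto gxt$. Other conventions replace $\theta$ by $\theta^{-1}$. This does not change $\mathcal{N}(\theta)$, which is all that our results will depend on.

\subsection{The irreducible characters}
An orbit $\phi$ of size $d$ lies in $\widehat{M}_d$: if $\xi\in\widehat{M}_{d'}$ with $d\mid d'$ satisfies $\xi^{Q^d}=\xi$, then $\xi$ is trivial on the subgroup of index $|Q^d-1|$ of the cyclic group $M_{d'}$, and this subgroup is $\ker N_{d',d}$. Given $\lambda$, let $\gamma$ run over the functions from $\Theta$ to partitions with $|\gamma(\phi)|=|\lambda(\phi)|$ for all $\phi$. Let $w_\gamma\in S_n$ have one cycle of length $|\phi|\,\gamma(\phi)_i$ for each orbit $\phi$ and each part $\gamma(\phi)_i$, and let $\theta_\gamma$ have the component $\xi\circ N_{|\phi|\gamma(\phi)_i,|\phi|}$, with $\xi\in\phi$, on that cycle. Write $\chi^\nu_\rho$ for the value at the class of cycle type $\rho$ of the symmetric group character $\chi^\nu$, where one-row partitions label trivial characters, and $z_\rho$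 for the order of the centralizer of an element of that class. The theorem of Lusztig and Srinivasan \cite{LS} states that
\begin{equation}\label{eq:LS}
\chi^\lambda=\pm\sum_\gamma\Bigl(\prod_\phi z_{\gamma(\phi)}^{-1}\,\chi^{\lambda(\phi)}_{\gamma(\phi)}\Bigr)R_{w_\gamma}^{\theta_\gamma}.
\end{equation}
Because the norm maps are surjective, \emph{a component of $\theta_\gamma$ attached to $\phi$ is nontrivial if and only if $\phi\ne\{\mathbf{1}\}$}.

\begin{example}\label{ex:det}
Let $\xi\in\widehat{M}_1$ and $\lambda(\{\xi\})=(n)$. The product of the coordinates of $t\in T_w$ along a cycle of length $d$ is $t_r^{1+Q+\dots+Q^{d-1}}=N_{d,1}(t_r)$, so $\theta_\gamma=\xi\circ\det$. If $g=su$ is the Jordan decomposition and $\mathcal{L}((g,t),\tilde X_w)\ne0$, then (L2) gives $x$ with $sxt=x$, whence $\det g=\det t^{-1}$. Thus $R_w^{\xi\circ\det}=(\xi\circ\det)\,R_w^{1}$, and comparing \eqref{eq:LS} for $\xi$ and for $\mathbf{1}$ gives $\chi^\lambda=\xi\circ\det$.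
\end{example}

\section{A cohomological model of $Q^{jf(g)}$}\label{sec:model}

The group $G$ preserves the polynomial function $v\mapsto\langle v,v\rangle$ on $K^n$, so it acts on the Artin--Schreier cover defined by that function. By (L6), the $\psi$-part of the cohomology of this cover computes exponential sums in $\langle v,v\rangle$. We rescale the function so that these sums become trivial on $V$ itself: fix $c\in\mathbb{F}_{q^2}^\times$ with $c^q=-c$, that is, a nonzero element in the kernel of the $\mathbb{F}_q$-linear map $\operatorname{Tr}_{\mathbb{F}_{q^2}/\mathbb{F}_q}$. For $j\ge0$ let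
\[
Z_j=\{(A,y)\in\mathrm{Mat}_{n\times j}(K)\times K:\ y^p-y=c\operatorname{tr}(A^\dagger A)\},
\]
with commuting actions of $G$ by $A\mapsto gA$ and of $\mathbb{F}_p$ by $y\mapsto y+a$.

\begin{proposition}\label{prop:model}
$\mathcal{L}_\psi(g,Z_j)=Q^{jf(g)}$ for all $g\in G$ and $j\ge0$.
\end{proposition}

\begin{proof}
\emph{Step 1: reduction to $j=1$.} For $j=0$ we have $Z_0=\mathbb{F}_p$, and \eqref{eq:basic} applies. Let $j\ge1$. If $A$ has columns $v_1,\dots,v_j$, then $\operatorname{tr}(A^\dagger A)=\sum_i\langle v_i,v_i\rangle$, so $((v_i,y_i))_i\mapsto((v_i)_i,\sum_iy_i)$ maps $Z_1^j$ onto $Z_j$. Both varieties are \'etale over $\mathrm{Mat}_{n\times j}(K)$, and the fibers of the map are the orbits of $\Gamma=\{(a_i)\in\mathbb{F}_p^j:\sum_ia_i=0\}$, so $Z_j=Z_1^j/\Gamma$. By (L3) and (L4),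
\[
\mathcal{L}_\psi(g,Z_j)=\frac1p\sum_{a}\psi(a)^{-1}\frac1{p^{j-1}}\sum_{a_1+\dots+a_j=a}\ \prod_{i}\mathcal{L}(ga_i,Z_1)=\mathcal{L}_\psi(g,Z_1)^j .
\]

\emph{Step 2: reduction to unipotent elements.} Let $g=su$ be the Jordan decomposition. By (L2), $\mathcal{L}_\psi(g,Z_1)=\mathcal{L}_\psi(u,Z_1^s)$. Let $V_1=\ker(s-1)\subseteq V$. Since $s$ is semisimple, $V=V_1\oplus(s-1)V$, and the sum is orthogonal because $\langle v,(s-1)w\rangle=\langle s^{-1}v,w\rangle-\langle v,w\rangle=0$ for $v\in V_1$. So $V_1$ is nondegenerate, and in an orthonormal basis of $V_1$ the variety $Z_1^s$ becomes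
\[
Z=\{(v,y)\in K^m\times K:\ y^p-y=c\langle v,v\rangle\},\qquad m=\dim V_1,
\]
with $u$ acting through a unipotent element of $\mathrm{GU}_m(q)$. As $s$ and $u$ are powers of $g$, the fixed space of $g$ is that of $u$ in $V_1$. It remains to prove $\mathcal{L}_\psi(u,Z)=Q^f$ for unipotent $u\in\mathrm{GU}_m(q)$ with $f=\dim\ker(u-1)$. For $m=0$ this is \eqref{eq:basic}, so let $m\ge1$.

For elements of $p$-power order there is no fixed-point formula like (L2): a translation of $\mathbb{A}^1$ has no fixed point and Lefschetz number $1$. We therefore compose $u$ with the Frobenius map $F_0$, count points by (L6), and show that $F_0^*$ contributes only a known scalar.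

\emph{Step 3: the point count.} The variety $Z$ is defined over $\mathbb{F}_{q^2}$, and $F_0$ commutes with $u$ and with $\mathbb{F}_p$. Let $E$ be the alternating trace of $(uF_0)^*$ on $H_c^*(Z)_\psi$. By (L6), $E=\frac1p\sum_a\psi(a)^{-1}|Z^{uaF_0}|$. A point $(v,y)\in Z$ is fixed by $uaF_0$ if and only if $v$ lies in $W=\{v\in K^m:uF_0v=v\}$ and $y^{q^2}-y=-a$. For $v,w\in W$,
\[
\langle v,w\rangle^{q^2}=\langle F_0v,F_0w\rangle=\langle u^{-1}v,u^{-1}w\rangle=\langle v,w\rangle,
\]
so the pairing takes values in $\mathbb{F}_{q^2}$ on $W$. Over each $v\in W$ lie $p$ points $(v,y)\in Z$, and for each of them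
\[
y^{q^2}-y=\sum_{i=0}^{2e-1}(y^p-y)^{p^i}=\operatorname{Tr}_{\mathbb{F}_{q^2}/\mathbb{F}_p}\bigl(c\langle v,v\rangle\bigr).
\]
Each such point is thus fixed by $uaF_0$ for exactly one $a$, namely minus this trace. With $\psi'=\psi\circ\operatorname{Tr}_{\mathbb{F}_q/\mathbb{F}_p}$ and $\operatorname{Tr}=\operatorname{Tr}_{\mathbb{F}_{q^2}/\mathbb{F}_q}$ we obtain
\begin{equation}\label{eq:E}
E=\sum_{v\in W}\psi'(\mathfrak{q}(v)),\qquad \mathfrak{q}(v)=\operatorname{Tr}\bigl(c\langle v,v\rangle\bigr).
\end{equation}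

\emph{Step 4: the eigenvalues of $F_0^*$.} For $m=1$, $Z$ is the curve $\mathcal{C}:y^p-y=cx^{q+1}$. Since $p\nmid q+1$, (L7) says that $H_c^*(\mathcal{C})_\psi$ lies in degree $1$ and has dimension $q$, with eigenvalues $\alpha_1,\dots,\alpha_q$ of absolute value $q$. Apply \eqref{eq:E} with $u=1$: then $W=\mathbb{F}_{q^2}$ and $\mathfrak{q}(x)=(c+c^q)x^{q+1}=0$, so $-\sum_i\alpha_i=q^2$. A sum of $q$ numbers of absolute value $q$ equals $-q^2$ only if all of them equal $-q$. This is the first use of $c^q=-c$. For general $m$, the argument of Step 1 gives $Z=\mathcal{C}^m/\Gamma$ with $\Gamma\subset\mathbb{F}_p^m$ the sum-zero subgroup, compatibly with $F_0$. By (L3) and (L4), $H_c^*(Z)_\psi$ is the part of $H_c^*(\mathcal{C})^{\otimes m}$ on which $(a_i)$ acts by $\prod_i\psi(a_i)$, that is, $(H^1_c(\mathcal{C})_\psi)^{\otimes m}$. So $F_0^*$ has the single eigenvalue $Q^m$ on $H_c^*(Z)_\psi$. The operator $u^*$ has finite order, hence is diagonalizable, and its eigenspaces are $F_0^*$-stable. Therefore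
\[
E=Q^m\mathcal{L}_\psi(u,Z).
\]

\emph{Step 5: $E=\pm q^{m+f}$.} By Lang's theorem, $W$ is an $\mathbb{F}_{q^2}$-form of $K^m$: it has dimension $m$ over $\mathbb{F}_{q^2}$ and spans $K^m$. If $\langle W,w'\rangle=0$, then $\langle K^m,w'\rangle=0$ by semilinearity, so $w'=0$. For $x\in\mathbb{F}_{q^2}$ we have $\mathfrak{q}(xv)=x^{q+1}\mathfrak{q}(v)$. Choosing $x$ with $x^{q+1}=-1$ and substituting $xv$ for $v$ in \eqref{eq:E} shows that $E$ is real. Let $\mathfrak{b}(v,w)=\mathfrak{q}(v+w)-\mathfrak{q}(v)-\mathfrak{q}(w)$. Using $\operatorname{Tr}(z)=\operatorname{Tr}(z^q)$, $c^q=-c$, \eqref{eq:herm} and $F_0w=u^{-1}w$, we get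
\[
\mathfrak{b}(v,w)=\operatorname{Tr}\bigl(c\langle v,w\rangle\bigr)+\operatorname{Tr}\bigl(c^q\langle w,v\rangle^q\bigr)=\operatorname{Tr}\bigl(c\langle v,(1-u^{-1})w\rangle\bigr),
\]
a symmetric $\mathbb{F}_q$-bilinear form on $W$. Suppose that $w$ lies in its radical $W_0$, and put $w'=(1-u^{-1})w\in W$. Then $\operatorname{Tr}(cx^q\langle v,w'\rangle)=0$ for all $x\in\mathbb{F}_{q^2}$ and $v\in W$, so $\langle W,w'\rangle=0$ and $w'=0$. Hence $W_0=W\cap\ker(u-1)$. The subspace $\ker(u-1)\subseteq K^m$ has dimension $f$ and is $uF_0$-stable, so $|W_0|=q^{2f}$. For $v\in W_0$ we have $F_0v=v$, so $\langle v,v\rangle\in\mathbb{F}_q$ by \eqref{eq:herm} and $\mathfrak{q}(v)=(c+c^q)\langle v,v\rangle=0$. Now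
\[
E^2=E\overline{E}=\sum_{v,w\in W}\psi'\bigl(\mathfrak{q}(v+w)-\mathfrak{q}(w)\bigr)=\sum_{v\in W}\psi'(\mathfrak{q}(v))\sum_{w\in W}\psi'(\mathfrak{b}(v,w))=|W|\,|W_0|=q^{2m+2f},
\]
since the inner sum is $|W|$ for $v\in W_0$ and $0$ otherwise. By Step 4, $\mathcal{L}_\psi(u,Z)=\epsilon q^f$ with $\epsilon=\pm1$.

\emph{Step 6: the sign.} The scalars $\zeta\in M_1$ are central in $\mathrm{GU}_m(q)$. For $\zeta\ne1$ we have $Z^\zeta=\{0\}\times\mathbb{F}_p$, so $\mathcal{L}_\psi(u\zeta,Z)=1$ by (L2) and \eqref{eq:basic}. The average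
\[
\frac1{q+1}\sum_{\zeta\in M_1}\mathcal{L}_\psi(u\zeta,Z)=\frac{\epsilon q^f+q}{q+1}
\]
is the alternating trace of $u^*$ on the $M_1$-invariants of $H_c^*(Z)_\psi$. It is a rational algebraic integer, hence an integer. Modulo $q+1$ we have $q\equiv-1$, so $\epsilon(-1)^f\equiv1$. As $q+1\ge3$, this forces $\epsilon=(-1)^f$.
\end{proof}

\section{Pairing with Deligne--Lusztig characters}\label{sec:pairing}

Fix $w\in S_n$, a character $\theta$ of $T_w$, and $j\ge0$. By \eqref{eq:DL}, Proposition~\ref{prop:model} and (L4), the number $|G|^{-1}P_{R_w^\theta}(Q^j)=|G|^{-1}\sum_gR_w^\theta(g)Q^{jf(g)}$ is an average over $g$ and $t$ of the numbers $\theta(t)^{-1}\mathcal{L}_\psi((g,t),\tilde X_w\times Z_j)$, where $G$ acts diagonally and $T_w$ acts on the first factor. The average over $g$ is evaluated by (L3):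
\begin{equation}\label{eq:avg}
\frac{P_{R_w^\theta}(Q^j)}{|G|}=\frac1{|T_w|}\sum_{t\in T_w}\theta(t)^{-1}\Lambda(t),\qquad \Lambda(t)=\mathcal{L}_\psi\bigl(t,\,G\backslash(\tilde X_w\times Z_j)\bigr).
\end{equation}
The gain is that the finite group $G$ disappears from the equations of the quotient.

\subsection{The quotient variety}
For $A\in\mathrm{Mat}_{n\times j}(K)$ with rows $A_1,\dots,A_n$ put
\[
C(A)=AA^\dagger\dot w^{-1},\qquad\text{so that}\qquad C(A)_{rs}=A_r\,A_{w^{-1}(s)}^\dagger .
\]

\begin{lemma}\label{lem:quot}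
The quotient $G\backslash(\tilde X_w\times Z_j)$ is the variety $Y$ of triples $(u,A,y)\in\mathbf{U}\times\mathrm{Mat}_{n\times j}(K)\times K$ with
\begin{equation}\label{eq:Y}
y^p-y=c\operatorname{tr}\bigl(uC(A)\bigr)=c\Bigl(\sum_rC(A)_{rr}+\sum_{r<s}u_{rs}\,C(A)_{sr}\Bigr).
\end{equation}
An element $t\in T_w$ acts by $(u,A,y)\mapsto(t^{-1}ut,t^{-1}A,y)$, and $C(t^{-1}A)=t^{-1}C(A)t$. An element $a\in\mathbb{F}_p$ acts by $y\mapsto y+a$.
\end{lemma}

\begin{proof}
For $x\in\tilde X_w$ put $u(x)=\dot wF(x)^{-1}x$, so that $x^{-1}F(x)=u(x)^{-1}\dot w$ and $u(x)\in\mathbf{U}$. The map $x\mapsto u(x)$ is the restriction of the Lang covering $x\mapsto x^{-1}F(x)$ of $\mathbf{G}$, so it is a surjective \'etale map $\tilde X_w\to\mathbf{U}$ whose fibers are the cosets $Gx$. On $\tilde X_w\times Z_j$ use the coordinate $A'=x^{-1}A$, which is $G$-invariant. Since $x^\dagger x=F(x)^{-1}x=\dot w^{-1}u(x)$,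
\[
\operatorname{tr}(A^\dagger A)=\operatorname{tr}\bigl(A'^\dagger\dot w^{-1}u(x)A'\bigr)=\operatorname{tr}\bigl(u(x)C(A')\bigr).
\]
Thus $\tilde X_w\times Z_j\cong\tilde X_w\times_{\mathbf{U}}Y$, with $G$ acting on the first factor only. The projection to $Y$ is the base change of an \'etale $G$-torsor, hence is the quotient map. The substitution $x\mapsto xt$ sends $A'$ to $t^{-1}A'$ and $u(x)$ to $\dot wF(t)^{-1}F(x)^{-1}xt=t^{-1}u(x)t$, by the relation $\dot wF(t)=t\dot w$. The same relation gives $C(t^{-1}A)=t^{-1}AA^\dagger F(t)\dot w^{-1}=t^{-1}C(A)t$.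
\end{proof}

\subsection{The case $n=2$, $j=1$}\label{sec:example}
Here the rows $A_1,A_2$ are scalars, $\mathbf{U}=\mathbb{A}^1$ has the coordinate $u_{12}$, and we want the right side of \eqref{eq:avg} to vanish when all components of $\theta$ are nontrivial.

Let $w=1$, so $T_w=M_1\times M_1$ and \eqref{eq:Y} reads $y^p-y=c(A_1^{q+1}+A_2^{q+1}+u_{12}A_1^qA_2)$. Where $A_1A_2\ne0$, the equation can be solved for $u_{12}$. This open part is $\mathbb{G}_m^2\times\mathbb{A}^1$ with $\mathbb{F}_p$ translating the free coordinate $y$, and it contributes $0$ by (L4) and \eqref{eq:basic}. Where $A_1A_2=0$, the coordinate $u_{12}$ is free and contributes a factor $1$. There remain three pieces: $A_1=A_2=0$, with $\mathcal{L}_\psi(1,\cdot)=1$, and two copies of $\mathcal{C}\setminus(\{0\}\times\mathbb{F}_p)$, with $\mathcal{L}_\psi(1,\cdot)=Q-1$. By (L2) the piece $A_r\ne0$ counts only if $t_r=1$, so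
\[
\Lambda(t)=1+(Q-1)[t_1=1]+(Q-1)[t_2=1],
\]
where $[\,\cdot\,]$ is $1$ if the condition holds and $0$ otherwise. Each term is independent of $t_1$ or of $t_2$, so it pairs to $0$ with $\theta_1\otimes\theta_2$ when both factors are nontrivial. A term $[t_1=t_2=1]$ would not pair to $0$; it is absent because no remaining point has both rows nonzero.

Let $w=(1\,2)$, so $T_w\cong M_2$ and \eqref{eq:Y} reads $y^p-y=c(A_1A_2^q+A_1^qA_2+u_{12}A_2^{q+1})$. The part $A_2\ne0$ contributes $0$ as before. Where $A_2=0$ the equation is $y^p=y$, and there remain the pieces $A_1=0$, contributing $1$, and $\mathbb{G}_m\times\mathbb{F}_p$, which counts only for $t=1$. This piece is not empty, but $\mathcal{L}(1,\mathbb{G}_m)=\mathcal{L}(1,\mathbb{A}^1)-1=0$. So $\Lambda(t)=1$ for all $t$, which pairs to $0$ with every $\theta\ne1$.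

The general case has the same three features: solving for an entry of $u$ removes the points where $C(A)$ is not upper triangular; the rest is sorted by the cycles that carry a nonzero row; and for $j<n$ the piece in which every cycle does so splits into an empty part and parts with a $\mathbb{G}_m$-action.

\subsection{Decomposition by support}
Let
\[
Y'=\{(A,y):C(A)\text{ is upper triangular and }y^p-y=c\operatorname{tr}C(A)\}.
\]
For $I\subseteq\mathcal{O}(w)$ let $Y'_I\subseteq Y'$ be the locally closed subset where $I$ is exactly the set of cycles $O$ such that $A_r\ne0$ for some $r\in O$. Put $b_I(j)=\mathcal{L}_\psi(1,Y'_I)$, $n_I=\sum_{O\in I}|O|$ and $T_I=\prod_{O\in I}M_{|O|}$. The numbers $b_I(j)$ do not depend on $\theta$.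

\begin{proposition}\label{prop:pairing}
For all $j\ge0$,
\[
\frac{P_{R_w^\theta}(Q^j)}{|G|}=\sum_{I\supseteq\mathcal{N}(\theta)}\frac{b_I(j)}{|T_I|}.
\]
\end{proposition}

\begin{proof}
Order the pairs $r<s$, and stratify the part of $Y$ where $C(A)$ is not upper triangular by the first pair $r<s$ with $C(A)_{sr}\ne0$. Conjugation by $t$ preserves the positions of the zero entries of $C(A)$, so each stratum is stable under $T_w\times\mathbb{F}_p$. On the stratum of the pair $r<s$, equation \eqref{eq:Y} expresses $u_{rs}$ as a regular function of the other coordinates. The stratum is therefore $X\times\mathbb{A}^1$, where $X$ records $A$ and the remaining entries of $u$, and $\mathbb{A}^1$ records $y$. The element $t$ scales each coordinate of $A$ and $u$ and fixes $y$, so it acts on $X$ alone, while $a$ acts on $\mathbb{A}^1$ alone. By (L4), $\mathcal{L}(ta,X\times\mathbb{A}^1)=\mathcal{L}(t,X)$ does not depend on $a$, and the stratum contributes $0$ to $\Lambda(t)$ by \eqref{eq:basic}.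

Where $C(A)$ is upper triangular, $u$ does not occur in \eqref{eq:Y}, so this part of $Y$ is $\mathbf{U}\times Y'$. As $\mathbf{U}$ is an affine space, (L1) and (L4) give $\Lambda(t)=\mathcal{L}_\psi(t,Y')$. The order of $t$ is prime to $p$, so $\Lambda(t)=\mathcal{L}_\psi(1,Y'^{\,t})$ by (L2). A point $(A,y)$ is fixed by $t$ if and only if $A_r=0$ whenever $t_r\ne1$. Let $J(t)$ be the set of cycles on which $t$ is $1$; on the other cycles every $t_r$ differs from $1$. Hence $Y'^{\,t}=\bigsqcup_{I\subseteq J(t)}Y'_I$ and $\Lambda(t)=\sum_{I\subseteq J(t)}b_I(j)$. Substituting in \eqref{eq:avg},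
\[
\frac{P_{R_w^\theta}(Q^j)}{|G|}=\sum_{I}b_I(j)\,\frac1{|T_w|}\sum_{t:\ J(t)\supseteq I}\theta(t)^{-1}.
\]
The inner sum runs over the subgroup $\prod_{O\notin I}M_{|O|}$, of order $|T_w|/|T_I|$. It equals this order if $\theta_O=1$ for all $O\notin I$, that is, if $I\supseteq\mathcal{N}(\theta)$, and it is $0$ otherwise.
\end{proof}

When all components of $\theta$ are nontrivial, only $I=\mathcal{O}(w)$ survives. To kill this term we want a connected group acting on $Y'_I$ without fixed points. The finite torus $T_w$ scales the rows along a cycle by $z,z^Q,z^{Q^2},\dots$ with $z\in M_{|O|}$. The same recipe with arbitrary $z\in K^\times$ changes only one diagonal entry of $C(A)$, so it preserves $\operatorname{tr}C(A)$ wherever that entry vanishes; and $j<n$ forces some diagonal entry to vanish.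

\begin{proposition}\label{prop:vanish}
If $j<n$ and $I=\mathcal{O}(w)$, then $b_I(j)=0$.
\end{proposition}

\begin{proof}
Stratify $Y'_I$ by the set $\mathcal{K}=\{r:C(A)_{rr}=0\}$. If $\mathcal{K}=\varnothing$, the upper triangular matrix $C(A)$ has rank $n$; but $C(A)=A\cdot(A^\dagger\dot w^{-1})$ has rank at most $j<n$. So that stratum is empty. This is the only use of $j<n$.

Let $X$ be a stratum with $\mathcal{K}\ne\varnothing$, let $r_0\in\mathcal{K}$, and let $O$ be the cycle of $r_0$, of length $d$. Let $z\in\mathbb{G}_m$ multiply the row $A_{w^i(r_0)}$ by $z^{Q^i}$ for $0\le i<d$ and fix $y$ and all other rows. Scaling each row $A_r$ by $z_r$ multiplies $C(A)_{rs}$ by $z_rz_{w^{-1}(s)}^q$, so the positions of the zero rows of $A$ and of the zero entries of $C(A)$ are preserved. The entry $C(A)_{rr}$ is unchanged for $r\notin O$; it is multiplied by $z^{Q^i+qQ^{i-1}}=1$ for $r=w^i(r_0)$ with $1\le i<d$; and it is $0$ for $r=r_0$. So $\operatorname{tr}C(A)$ is unchanged, and $\mathbb{G}_m$ acts on $X$, commuting with $\mathbb{F}_p$.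 Take $z\in K^\times$, $z\ne1$; its order is finite and prime to $p$. All $z^{Q^i}$ differ from $1$, and at every point of $X$ some row indexed by $O$ is nonzero because $O\in I$. Hence $X^z=\varnothing$, and (L5) and (L2) give $\mathcal{L}(a,X)=\mathcal{L}(za,X)=\mathcal{L}(a,X^z)=0$ for every $a\in\mathbb{F}_p$. By (L1), $b_I(j)=0$.
\end{proof}

\section{The polynomial of a Deligne--Lusztig character}\label{sec:DLpoly}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathcal{N}(\theta)=\mathcal{O}(w)$. By Propositions~\ref{prop:pairing} and~\ref{prop:vanish}, $P_{R_w^\theta}$ vanishes at the $n$ distinct points $Q^0,\dots,Q^{n-1}$. It has degree at most $n$ and top coefficient $R_w^\theta(1)$, so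
\begin{equation}\label{eq:DLfull}
P_{R_w^\theta}(X)=R_w^\theta(1)\prod_{i=0}^{n-1}(X-Q^i)\qquad\text{if all components of }\theta\text{ are nontrivial}.
\end{equation}
If $\lambda(\{\mathbf{1}\})=\varnothing$, then every $\theta_\gamma$ in \eqref{eq:LS} has only nontrivial components; this is where the hypothesis is used. Both sides of \eqref{eq:DLfull} are linear in the character, so the same formula holds for $\chi^\lambda$.
\end{proof}

To treat all characters we need every $b_I(j)$, also for $j\ge n_I$, where no vanishing argument applies. They can be read off from \eqref{eq:DLfull} for smaller unitary groups, because $b_I(j)$ does not depend on $\theta$. Put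
\[
B_m(X)=Q^{-\binom{m}{2}}\prod_{i=0}^{m-1}(X-Q^i),\qquad B_0=1 .
\]

\begin{proposition}\label{prop:closed}
For every $w\in S_n$ and every character $\theta$ of $T_w$,
\[
P_{R_w^\theta}(X)=|G|\sum_{I\supseteq\mathcal{N}(\theta)}B_{n_I}(X)\prod_{O\in I}\frac1{1-Q^{|O|}} .
\]
\end{proposition}

\begin{proof}
First let $I=\mathcal{O}(w)$. Every $M_d$ has order $|Q^d-1|\ge3$, so there is a $\theta'$ with all components nontrivial, and Proposition~\ref{prop:pairing} with \eqref{eq:DLfull} gives $b_I(j)=|T_w|\,|G|^{-1}R_w^{\theta'}(1)\prod_{i<n}(Q^j-Q^i)$. By \cite{DL}, $R_w^{\theta'}(1)=\varepsilon_{\mathbf{G}}\,\varepsilon_w|G|_{p'}/|T_w|$, where $\varepsilon_{\mathbf{G}}$ and $\varepsilon_w$ are $-1$ raised to the $\mathbb{F}_q$-rank of $\mathbf{G}$ and of the torus attached to $w$. The $\mathbb{F}_q$-rank of a torus is the multiplicity of the eigenvalue $q$ of $F$ on its character lattice. Here $F$ acts as $-q$ times a permutation with the cycle type of $w$, and a cycle has the eigenvalue $-1$, once, exactly when its length is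 even. So the rank is the number of even cycles and $\varepsilon_w=\operatorname{sgn}(w)$. The $\mathbb{F}_q$-rank of $\mathbf{G}$ is the largest of these ranks, $\lfloor n/2\rfloor$, which has the parity of $\binom{n}{2}$. Since $|G|=q^{\binom{n}{2}}|G|_{p'}$, we obtain $b_I(j)=\operatorname{sgn}(w)B_n(Q^j)$.

Now let $I$ be arbitrary, let $D=\bigcup_{O\in I}O$, and let $w_I$ be the restriction of $w$ to $D$. On $Y'_I$ the rows outside $D$ vanish, so $C(A)_{rs}=0$ unless $r,s\in D$. The order-preserving bijection $D\to\{1,\dots,n_I\}$ respects upper triangularity and identifies $Y'_I$ with the piece of full support for $w_I\in S_{n_I}$. Hence $b_I(j)=\operatorname{sgn}(w_I)B_{n_I}(Q^j)$; for $I=\varnothing$ this reads $\mathcal{L}_\psi(1,\mathbb{F}_p)=1$. Moreover $|M_d|=q^d-(-1)^d=(-1)^{d-1}(1-Q^d)$, so $|T_I|=\operatorname{sgn}(w_I)\prod_{O\in I}(1-Q^{|O|})$. Proposition~\ref{prop:pairing} now gives the asserted identity at the infinitely many points $X=Q^j$, hence as an identity of polynomials.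
\end{proof}

\section{Arbitrary irreducible characters}\label{sec:B}

It remains to sum Proposition~\ref{prop:closed} against the coefficients in \eqref{eq:LS}. We use three facts about symmetric functions, viewed as polynomials in the power sums $p_1,p_2,\dots$. For a permutation $\pi$ let $p_\pi=\prod_{O\in\mathcal{O}(\pi)}p_{|O|}$.
\begin{enumerate}
\item[(S1)] For $|\nu|=a$, the Schur function is $s_\nu=\frac1{a!}\sum_{\pi\in S_a}\chi^\nu(\pi)\,p_\pi$.
\item[(S2)] (Pieri's rule.) For $a+a'=|\mu|$ and $\pi_1\in S_a$, we have $\frac1{a'!}\sum_{\pi_2\in S_{a'}}\chi^\mu(\pi_1\pi_2)=\sum_\nu\chi^\nu(\pi_1)$, where $\pi_1\pi_2\in S_a\times S_{a'}\subseteq S_{|\mu|}$ and $\nu$ runs over the partitions of $a$ with $\mu/\nu$ a horizontal strip.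
\item[(S3)] Under $p_d\mapsto(1-\tau^d)/(1-Q^d)$, with $\tau$ an indeterminate, $s_\nu$ maps to $\sigma_\nu\prod_{\square\in\nu}(1-\tau Q^{c(\square)})$; in particular, under $p_d\mapsto1/(1-Q^d)$ it maps to $\sigma_\nu$.
\end{enumerate}
Fact (S3) is \cite[I.3, Ex.~3 and Ex.~2]{Mac}: an identity of rational functions in an indeterminate, specialized at $Q=-q$, where no denominator vanishes.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
In \eqref{eq:LS} write $\gamma=(\gamma',\rho)$, where $\rho=\gamma(\{\mathbf{1}\})$ is a partition of $|\mu|$ and $\gamma'$ is the restriction of $\gamma$ to the other orbits. The set $\mathcal{N}(\theta_\gamma)$ consists of the cycles that come from $\gamma'$, of total length $n-|\mu|$. In Proposition~\ref{prop:closed} every $I$ contains these cycles together with an arbitrary set $I'$ of cycles coming from $\rho$. The sum over $\gamma'$ therefore factors out as the constant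
\[
\kappa=\pm|G|\sum_{\gamma'}\ \prod_{\phi\ne\{\mathbf{1}\}}\Bigl(z_{\gamma'(\phi)}^{-1}\chi^{\lambda(\phi)}_{\gamma'(\phi)}\prod_i\frac1{1-Q^{|\phi|\gamma'(\phi)_i}}\Bigr).
\]
Writing $\sum_\rho z_\rho^{-1}(\cdots)$ as an average over $\pi\in S_{|\mu|}$ and grouping the sets $I'$ by $a=n_{I'}$, we get
\[
P_\chi(X)=\kappa\sum_{a=0}^{|\mu|}\eta_a\,B_{n-|\mu|+a}(X),\qquad \eta_a=\frac1{|\mu|!}\sum_{\pi\in S_{|\mu|}}\chi^\mu(\pi)\sum_{\substack{I'\subseteq\mathcal{O}(\pi)\\ n_{I'}=a}}\ \prod_{O\in I'}\frac1{1-Q^{|O|}} .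
\]
A pair $(\pi,I')$ with $n_{I'}=a$ is the same as an $a$-element subset of $\{1,\dots,|\mu|\}$ together with permutations $\pi_1$ of it and $\pi_2$ of its complement. All $\binom{|\mu|}{a}$ subsets contribute equally. With $a'=|\mu|-a$, facts (S2), (S1) and (S3) give
\[
\eta_a=\frac1{a!\,a'!}\sum_{\pi_1\in S_a}\sum_{\pi_2\in S_{a'}}\chi^\mu(\pi_1\pi_2)\prod_{O\in\mathcal{O}(\pi_1)}\frac1{1-Q^{|O|}}=\sum_\nu\sigma_\nu ,
\]
the sum over $\nu$ as in (S2). Thus $P_\chi(X)=\kappa\sum_\nu\sigma_\nu B_{n-|\mu|+|\nu|}(X)$, over all $\nu$ with $\mu/\nu$ a horizontal strip. Only $\nu=\mu$ contributes to $X^n$, so $\chi(1)=\kappa\,\sigma_\mu Q^{-\binom{n}{2}}$. Dividing by this nonzero number gives the theorem.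
\end{proof}

\begin{remark}
The horizontal strip $\mu/\nu$ of largest size has $\nu=(\mu_2,\mu_3,\dots)$; it is unique and has $\mu_1$ boxes. Since $B_m(Q^j)=0$ exactly when $j<m$, Theorem~\ref{thm:B} shows that $P_\chi(Q^j)=0$ for $0\le j<n-\mu_1$ and $P_\chi(Q^{n-\mu_1})\ne0$. At $j=0$ this says that $\sum_g\chi(g)\ne0$ only for $\mu=(n)$, in agreement with the normalization of the trivial character.
\end{remark}

\section{Codimension one and the converse}\label{sec:C}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
We take the coefficient of $X^{n-1}$ in Theorem~\ref{thm:B}; only $m=n$ and $m=n-1$ contribute. The term $\nu=\mu$ gives $-\sum_{i<n}Q^i=-(1-Q^n)/(1-Q)$. The terms with $m=n-1$ are the partitions $\nu$ obtained from $\mu$ by removing one box, written $\nu\nearrow\mu$, and since $\binom{n}{2}-\binom{n-1}{2}=n-1$ they give $Q^{n-1}\sigma_\mu^{-1}\sum_{\nu\nearrow\mu}\sigma_\nu$. For $\mu=\varnothing$ this sum is empty and the formula is proved, so let $\mu\ne\varnothing$.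

Differentiating (S1) with respect to $p_1$ amounts to choosing a fixed point of $\pi$ and deleting it, so by (S2) with $a'=1$,
\[
\frac{\partial s_\mu}{\partial p_1}=\frac1{(|\mu|-1)!}\sum_{\pi\in S_{|\mu|-1}}\chi^\mu(\pi)\,p_\pi=\sum_{\nu\nearrow\mu}s_\nu .
\]
Now differentiate (S3) for $s_\mu$ with respect to $\tau$ at $\tau=0$. The derivative of $(1-\tau^d)/(1-Q^d)$ at $0$ is $-1/(1-Q)$ for $d=1$ and $0$ for $d\ge2$. The chain rule gives
\[
-\frac1{1-Q}\sum_{\nu\nearrow\mu}\sigma_\nu=-\sigma_\mu\sum_{\square\in\mu}Q^{c(\square)},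
\]
and the formula for $\omega_\chi(1)$ follows.

The implication (iii)$\Rightarrow$(i) is Theorem~\ref{thm:A}, and (ii) is a special case of (i). Assume (ii). The right side of \eqref{eq:conj} for $k=1$ is $-(1-Q^n)/(1-Q)$, so $\sum_{\square\in\mu}Q^{c(\square)}=0$. Suppose that $\mu\ne\varnothing$ has $\ell(\mu)$ rows. The smallest content, $1-\ell(\mu)$, occurs only in the first box of the last row. Then $Q^{\ell(\mu)-1}\sum_{\square\in\mu}Q^{c(\square)}$ is an integer congruent to $1$ modulo $q$, hence nonzero, a contradiction. So $\mu=\varnothing$.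
\end{proof}

\begin{thebibliography}{9}

\bibitem{DL} Deligne and Lusztig, Ann. of Math. \textbf{103} (1976).

\bibitem{DM} Digne and Michel, \emph{Representations of finite groups of Lie type}.

\bibitem{LV} Joel Brewster Lewis and C.~Ryan Vinroot, \emph{Counting factorizations of Singer cycles in linear and unitary groups}, arXiv:2509.02725 (2025).

\bibitem{LS} Lusztig and Srinivasan, J. Algebra \textbf{49} (1977), 167--171.

\bibitem{Mac} Macdonald, \emph{Symmetric Functions}.

\end{thebibliography}
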